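# No touchdown on the boundary for the MEMS problem

## Theorem A: touchdown stays away from $\partial\Omega$

**Theorem A.** Let $p>0$, let $\Omega\subset\mathbb R^n$ ($n\ge 1$) be a smooth bounded domain, and let $f\in E$, that is, $f:\overline\Omega\to[0,\infty)$ is Hölder continuous and $f\not\equiv0$. Let $u$ be the classical solution of
$$u_t-\Delta u=\frac{f(x)}{(1-u)^p}\ \text{ in }\Omega\times(0,T),\qquad u=0\ \text{ on }\partial\Omega\times(0,T),\qquad u(x,0)=0\ \text{ in }\Omega, \tag{1}$$
with maximal existence time $T=T_f$, and suppose $T<\infty$. Then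
$$\lim_{x\to\partial\Omega}\ \sup_{0\le t<T}u(x,t)=0. \tag{2}$$
Hence $\mathcal T_f\cap\partial\Omega=\emptyset$, where $\mathcal T_f$ is the touchdown set.

Here are the terms. A domain is open and connected. A *classical solution* on $[0,T)$ is a function $u\in C(\overline\Omega\times[0,T))\cap C^{2,1}(\Omega\times(0,T))$ with $0\le u<1$ that satisfies the equation and the zero initial and boundary conditions. The right-hand side blows up as $u\uparrow1$, and this is the only way to lose the solution: if $T_f<\infty$, then $u$ does not stay bounded away from $1$ as $t\uparrow T_f$. This event is called quenching.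

**Definition.** A point $x_0\in\overline\Omega$ is a *touchdown point* if there are $(t_k,x_k)\in(0,T)\times\Omega$ with $x_k\to x_0$, $t_k\uparrow T$ and $u(x_k,t_k)\to1$. The *touchdown set* $\mathcal T_f\subset\overline\Omega$ is the set of all such points; it is closed.

The boundary condition $u=0$ on $\partial\Omega$ does not by itself exclude touchdown at a boundary point. For each fixed $t<T$ the function $u(\cdot,t)$ tends to $0$ at $\partial\Omega$, but the definition lets $x_k$ approach $\partial\Omega$ while $t_k\uparrow T$. A boundary layer that becomes infinitely steep as $t\uparrow T$ would be a boundary touchdown. Formula (2) says that no such layer forms: the boundary values are taken uniformly in $t<T$. The second assertion of the theorem follows at once from (2), because if $x_k\to x_0\in\partial\Omega$, then $u(x_k,t_k)\to0\ne1$.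

The question comes from Carlos Esteve and Philippe Souplet, "No touchdown at points of small permittivity and nontrivial touchdown sets for the MEMS problem", arXiv:1706.04375 (2017). The function $f$ is the permittivity profile. Write $\delta(x)=\mathrm{dist}(x,\partial\Omega)$. It was known that touchdown cannot occur at interior zeros of $f$. Moreover, if $T_f\le M$, $\|f\|_\infty\le M$ and $f\ge r\chi_B$ for a ball $B\subset\Omega$ of radius $r$, there is $\gamma_0>0$ depending only on $p,\Omega,M,r$ such that $x_0\in\Omega$ and $f(x_0)<\gamma_0\delta^{p+1}(x_0)$ imply $x_0\notin\mathcal T_f$. The factor $\delta^{p+1}$ makes this criterion empty at the boundary. Boundary touchdown had been excluded when $f$ decreases monotonically toward $\partial\Omega$, or vanishes fast enough there, or is small enough near $\partial\Omega$. The general case was posed as open, including boundary points where $f=0$. Theorem A makes no assumption on $f$ near $\partial\Omega$.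

Two companions follow from the same method. Theorem B makes everything quantitative and removes the factor $\delta^{p+1}$. Theorem C allows $f$ to be unbounded at $\partial\Omega$. They are stated where they are proved. Throughout,
$$F=\frac f{(1-u)^p},\qquad V=\frac{pf}{(1-u)^{p+1}},\qquad \varphi=u_t .$$

## Three computations by hand

**A spatially constant solution.** Forget the boundary and take $f\equiv1$. The equation becomes $u'=(1-u)^{-p}$, $u(0)=0$, so
$$1-u=\big((p+1)(T-t)\big)^{\frac1{p+1}},\qquad T=\tfrac1{p+1},\qquad F=\varphi=\big((p+1)(T-t)\big)^{-\frac p{p+1}},\qquad V=\frac p{p+1}\cdot\frac1{T-t}. \tag{3}$$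
Thus $F$ is singular but integrable in time: since $s\mapsto s^{1/(p+1)}$ is subadditive,
$$\int_{t-h}^tF\,ds=u(t)-u(t-h)\le\big((p+1)h\big)^{\frac1{p+1}}.$$
The potential $V$ is not integrable up to $T$, but its integral over a dyadic block is bounded: $\int_{t-2\tau}^{t-\tau}V\,ds=\frac p{p+1}\log\frac{T-t+2\tau}{T-t+\tau}\le\frac p{p+1}\log2$. Keep both facts in mind.

**Quenching in finite time with $f>0$ up to the boundary.** Let $\lambda_1$ and $\phi_1>0$ be the first Dirichlet eigenvalue and eigenfunction, normalized by $\int_\Omega\phi_1=1$, and let $f\equiv\lambda>\lambda_1$. By comparison $u\ge v$, where $v_t-\Delta v=\lambda$ with zero data. Testing with $\phi_1$ gives $\int v(t)\phi_1=\frac\lambda{\lambda_1}(1-e^{-\lambda_1t})$. Since $u<1$, this must stay below $1$, so $T_f\le\frac1{\lambda_1}\log\frac\lambda{\lambda-\lambda_1}<\infty$. Theorem A therefore has content for profiles that do not decay at $\partial\Omega$ at all.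

**A profile that vanishes near the boundary.** Suppose $f=0$ in the strip $S=\{0<\delta<d\}$, with $d$ so small that $S$ is smooth. Let $z$ be harmonic in $S$ with $z=0$ on $\partial\Omega$ and $z=1$ on $\{\delta=d\}$. In $S$ we have $u_t-\Delta u=0$, and $u\le z$ on the parabolic boundary of $S\times(0,T)$. So $u\le z$ in $S$ for all $t<T$, and (2) holds. When $f\not\equiv0$ in the strip, this argument needs a bound on $F$ there, hence needs $u$ bounded away from $1$ near $\partial\Omega$, which is what we want to prove.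

## The pointwise rate and its failure at $\partial\Omega$

Let $P_\sigma$ be the Dirichlet heat semigroup of $\Omega$. Duhamel's formula on $[t-h,t]$, with $u\le1$ at time $t-h$, reads
$$u(x,t)\le P_h1(x)+\int_{t-h}^tP_{t-s}F(s)(x)\,ds. \tag{4}$$
For fixed $h$, the first term vanishes as $x\to\partial\Omega$. So (2) follows once the second term is small with $h$, *uniformly in $x$ and $t$*.

The first approach is to find a pointwise bound on $F$, modelled on (3). If $1-u\ge c_0(T-t)^{1/(p+1)}$ on all of $\Omega$, then $F\le C(T-s)^{-q}\le C(t-s)^{-q}$ with $q=\frac p{p+1}<1$, the integral in (4) is at most $Ch^{1-q}$, and we are done. The standard way to such a rate is to prove $J:=u_t-\varepsilon H(u)\ge0$ with $H(u)=(1-u)^{-p}$, since this gives $\partial_t(1-u)^{p+1}\le-(p+1)\varepsilon$. The differential inequality for $J$ is perfect. Indeed $\varphi_t-\Delta\varphi=V\varphi$ (differentiate (1) in $t$; proved in Lemma 2 below), and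
$$(\partial_t-\Delta)H(u)=H'(u)F-H''(u)|\nabla u|^2=VH(u)-H''(u)|\nabla u|^2,$$
so
$$J_t-\Delta J-VJ=\varepsilon H''(u)|\nabla u|^2\ge0. \tag{5}$$
It breaks at the lateral boundary: on $\partial\Omega$ we have $u=0$, $u_t=0$ and $H(0)=1$, so one expects $J=-\varepsilon<0$ there. We could work in $\{\delta>d\}$ instead, but then we need $u$ bounded away from $1$ on $\{\delta=d\}$ for all $t<T$, which is again the conclusion.

One may insert a weight: $J=u_t-\varepsilon a(x)H(u)$ with $a>0$ in $\Omega$ and $a=0$ on $\partial\Omega$. Then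
$$J_t-\Delta J-VJ=\varepsilon\big[aH''|\nabla u|^2+2H'\,\nabla a\cdot\nabla u+H\Delta a\big].$$
The bracket is nonnegative for every value of the vector $\nabla u$ if and only if $\Delta a\ge\frac{(H')^2}{HH''}\frac{|\nabla a|^2}a=\frac p{p+1}\frac{|\nabla a|^2}a$. Put $a=b^{p+1}$. Then $\Delta a=(p+1)b^p\Delta b+p(p+1)b^{p-1}|\nabla b|^2$ and $\frac p{p+1}\frac{|\nabla a|^2}{a}=p(p+1)b^{p-1}|\nabla b|^2$, so the condition is exactly $\Delta b\ge0$. A subharmonic function that vanishes on $\partial\Omega$ is $\le0$ in $\Omega$, so no such weight exists on all of $\Omega$.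

## Small powers of $u_t$ in place of a pointwise rate

We need only an *average* of $F$, namely $\int_{t-h}^tP_{t-s}F\,ds$. The averaged information comes from $\varphi=u_t$.

First, $\varphi$ has total mass in time at most $1$ at each point, because $u$ increases from $0$ and stays below $1$. Combined with $\varphi_t-\Delta\varphi\ge0$ this will give $P_\tau\varphi(t-\tau)\le C/\tau$ without any assumption on $f$ near the boundary.

Second, any power $\varphi^\kappa$ with $0<\kappa\le1$ satisfies $(\partial_t-\Delta)\varphi^\kappa\ge\kappa V\varphi^\kappa$ by concavity. Duhamel then bounds the average of $V\varphi^\kappa$ over $[t-2\tau,t-\tau]$ by $P_\tau[\varphi^\kappa(t-\tau)]\le C\tau^{-\kappa}$. Now $V$ is more singular than $F$ (power $p+1$ against $p$), and this surplus is used by Hölder's inequality: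
$$F=p^{-\frac p{p+1}}\,(V\varphi^\kappa)^{\frac p{p+1}}\,(f\varphi^{-\kappa p})^{\frac1{p+1}}. \tag{6}$$
What is the right $\kappa$? If $\varphi$ were bounded below by a positive constant, (6) would bound the average of $F$ over the block by $C\tau^{(1-\kappa p)/(p+1)}$. With $\kappa=1$ the exponent is not positive when $p\ge1$, so the most natural choice fails. With $\kappa$ small, it is positive. Near $\partial\Omega$ we only have $\varphi\ge c\,\delta$, and a small $\kappa$ helps there too: $\varphi^{-\kappa p}\le C\delta^{-\kappa p}$ is as mildly singular as we like. The limiting choice would be $\log\varphi$, which formally satisfies $(\partial_t-\Delta)\log\varphi\ge V$; but $\log\varphi$ is not nonnegative, and the Duhamel inequality below needs nonnegativity. A small positive power keeps the sign and costs only a small power of $\tau$.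

## Heat kernel facts and two Duhamel inequalities

Let $G(x,y,\sigma)$ be the symmetric kernel of $P_\sigma$, $\Gamma(z,\sigma)=(4\pi\sigma)^{-n/2}e^{-|z|^2/4\sigma}$, and $\lambda_1,\phi_1$ the first Dirichlet eigenpair, with $c\,\delta\le\phi_1\le C\delta$. For measurable $g\ge0$ set $P_\sigma g=\int_\Omega G(\cdot,y,\sigma)g(y)\,dy\in[0,\infty]$; the identity $P_\sigma P_s=P_{\sigma+s}$ holds by Tonelli. For example, for $\Omega=(0,\pi)$ one has $\phi_1=\sin x$, $\lambda_1=1$, $P_\sigma\phi_1=e^{-\sigma}\sin x$ and $\frac2\pi\delta\le\sin x\le\delta$. We use the following textbook facts.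

(MP) Let $D$ be bounded and open, $v\in C(\overline D\times[a,b])\cap C^{2,1}(D\times(a,b))$, $v_t-\Delta v\ge\ell v$ with $\ell$ bounded, and $v\ge0$ on the parabolic boundary (that is, at $t=a$ and on $\partial D$). Then $v\ge0$. Indeed, take $\lambda>\sup\ell$ and $w=e^{-\lambda t}v$. At a negative minimum of $w$ over $\overline D\times[a,b']$, $b'<b$, we would have $w_t-\Delta w\le0<(\ell-\lambda)w$, a contradiction; then let $b'\to b$.

(H1) $0<G(x,y,\sigma)\le\Gamma(x-y,\sigma)$ and $\int_\Omega G\,dy\le1$. For fixed $\sigma>0$, $P_\sigma1\in C(\overline\Omega)$ vanishes on $\partial\Omega$.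

(H2) If $g\ge0$ is measurable, locally bounded and not a.e. zero, and $\sigma>0$, then $P_\sigma g\ge c\,\phi_1$ for some $c>0$. To see this, choose a compact $K\subset\Omega$ on which $g$ is not a.e. zero. Then $P_\sigma(g\chi_K)$ is positive in $\Omega$ and smooth up to $\partial\Omega$, and by Hopf's lemma its inward normal derivative is positive at each boundary point; by compactness it is $\ge c\,\delta$. Consequently $P_{\sigma+s}g\ge cP_s\phi_1=ce^{-\lambda_1s}\phi_1$. Applied to $G(x,\cdot,\sigma)=P_{\sigma/2}[G(x,\cdot,\sigma/2)]$, the same fact gives $G(x,y,\sigma)\ge c_{x,\sigma}\delta(y)$ for fixed $x,\sigma$.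

(H3) (Ladyženskaja–Solonnikov–Ural'ceva, *Linear and Quasilinear Equations of Parabolic Type*, Ch. IV, §16.) For every $\sigma_0<\infty$ there are $C,c>0$ with
$$|\partial_\sigma^a\nabla_x^bG(x,y,\sigma)|\le C\sigma^{-(n+2a+b)/2}e^{-c|x-y|^2/\sigma},\qquad 0<\sigma\le\sigma_0,\quad 2a+b\le2.$$
So $\|\Delta P_\sigma g\|_\infty\le C\sigma^{-1}\|g\|_\infty$ and $\|\nabla P_\sigma g\|_\infty\le C\sigma^{-1/2}\|g\|_\infty$ for $0<\sigma\le\sigma_0$. This is used only for Theorem B(4) and Theorem C(a).

Our functions ($\varphi$, $V\varphi^\kappa$ and so on) are controlled only inside $\Omega$, so Duhamel's formula has to be proved from inside.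

**Exhaustion.** Let $\Omega_j=\{\delta>\rho_j\}$ with small $\rho_j\downarrow0$, so that $\Omega_j$ is smooth, $\overline\Omega_j\subset\Omega_{j+1}$ and $\bigcup_j\Omega_j=\Omega$. Let $P^j$ be the Dirichlet semigroup of $\Omega_j$ and $G_j$ its kernel, extended by $0$. By the maximum principle $G_j\le G_{j+1}\le G$. Let $0\le g\in C_c^\infty(\Omega)$, with support in $\Omega_j$. Then $P_\sigma g-P^j_\sigma g$ solves the heat equation in $\Omega_j$ with zero initial values and lateral values $P_\sigma g$, so on $\Omega_j\times[0,b]$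
$$P_\sigma g\le P_\sigma^jg+\max_{\partial\Omega_j\times[0,b]}P_\cdot g .$$
The maximum tends to $0$, because $P_\cdot g\in C(\overline\Omega\times[0,b])$ vanishes on $\partial\Omega$. So $P^j_\sigma g\to P_\sigma g$ for all such $g$. Since $\sup_jG_j\le G$ and both sides have the same integrals against all such $g$, we get $G_j(x,\cdot,\sigma)\uparrow G(x,\cdot,\sigma)$ a.e. in $\Omega$, for each $(x,\sigma)$.

**Lemma 1.** (a) Let $h\in C^{2,1}(\Omega\times(0,T))$, $h\ge0$, and $h_t-\Delta h\ge k$ with $k\ge0$ locally Hölder continuous in $\Omega\times(0,T)$. Then for $0<a<b<T$,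
$$h(b)\ge P_{b-a}h(a)+\int_a^bP_{b-s}k(s)\,ds.$$
(b) A classical solution of (1) with $0\le f\in C^\alpha_{loc}(\Omega)$ satisfies, for $0<a<b<T$,
$$u(b)\le P_{b-a}u(a)+\int_a^bP_{b-s}F(s)\,ds,$$
and hence, by (a), equality.

No boundary behavior of $h$ is assumed in (a); nonnegativity is enough.

*Proof of (a).* Choose $\chi_j\in C_c^\infty(\Omega_j)$ with $0\le\chi_j\le1$ and $\chi_j=1$ on $\Omega_{j-1}$. Then $\chi_{j+1}=1$ on the support of $\chi_j$, so $\chi_j\uparrow1$. Put
$$z_j(t)=P^j_{t-a}(\chi_jh(a))+\int_a^tP^j_{t-s}(\chi_jk(s))\,ds .$$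
Since $\chi_jk$ is Hölder continuous on $\overline\Omega_j\times[a,b]$, the function $z_j$ lies in $C(\overline\Omega_j\times[a,b])\cap C^{2,1}(\Omega_j\times(a,b))$, vanishes on $\partial\Omega_j$, equals $\chi_jh(a)\le h(a)$ at $t=a$, and satisfies $(z_j)_t-\Delta z_j=\chi_jk\le k$. By (MP) applied to $h-z_j$, we get $h\ge z_j$ on $\Omega_j\times[a,b]$. At $t=b$ let $j\to\infty$: the integrands $G_j\chi_jh(a)$ and $G_j\chi_jk$ increase to $Gh(a)$ and $Gk$ a.e., and monotone convergence gives the claim.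

*Proof of (b).* On $\overline\Omega_j\times[a,b]$ the function $u$ is Lipschitz and bounded away from $1$, so $F$ is Hölder continuous there. Let $\eta_j=\max_{(\overline\Omega\setminus\Omega_j)\times[a,b]}u$; by uniform continuity and $u=0$ on $\partial\Omega$, $\eta_j\to0$. Put
$$Z(t)=P^j_{t-a}(u(a)-\eta_j)_++\int_a^tP^j_{t-s}F(s)\,ds.$$
This is continuous on $\overline\Omega_j\times[a,b]$, because $(u(a)-\eta_j)_+=0$ on $\partial\Omega_j$. It has the same right-hand side $F$ as $u-\eta_j$, and on the parabolic boundary it dominates $u-\eta_j$: on $\partial\Omega_j$ we have $u-\eta_j\le0=Z$, and at $t=a$ we have $u-\eta_j\le(u-\eta_j)_+=Z$. By (MP), on $\Omega_j$,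
$$u(b)-\eta_j\le Z(b)\le P_{b-a}u(a)+\int_a^bP_{b-s}F(s)\,ds.$$
Let $j\to\infty$. $\square$

## The time derivative: equation and lower bound

**Lemma 2.** Let $f\in E$ and let $u$ be a classical solution on $[0,T)$, $T<\infty$. Then $\varphi=u_t\in C^{2,1}(\Omega\times(0,T))$, $\varphi_t-\Delta\varphi=V\varphi$, and $\varphi(t)\ge P_tf>0$. For every $t_0\in(0,T)$ there is $c>0$ with
$$\varphi\ge c\,\delta\quad\text{on }\Omega\times[t_0,T). \tag{7}$$

*Proof.* **Step 1: $u_t\ge0$.** We use difference quotients, since $u_t$ is not known up to the boundary. For $0<h<T$ put $w_h=(u(\cdot,\cdot+h)-u)/h$ on $\overline\Omega\times[0,T-h)$. Subtracting the two equations,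
$$(w_h)_t-\Delta w_h=V_hw_h,\qquad V_h=pf\int_0^1\big(1-\theta u(t+h)-(1-\theta)u(t)\big)^{-p-1}d\theta\ge0 .$$
On $[0,T']$ with $T'<T-h$ the coefficient $V_h$ is bounded, since $\max_{\overline\Omega\times[0,T'+h]}u<1$. Also $w_h=0$ on $\partial\Omega$ and $w_h(0)=u(h)/h\ge0$. By (MP), $w_h\ge0$; let $h\to0$.

**Step 2: regularity of $\varphi$.** This step justifies differentiating the equation in $t$. Fix a compact subset of $\Omega\times(0,T)$ and take $h$ small. There $w_h$ is an average of the continuous function $u_t$ over a time interval of length $h$, hence bounded uniformly in $h$. The coefficient $V_h$ is bounded in a parabolic Hölder norm uniformly in $h$, because $f$ is Hölder continuous and $u$ is Lipschitz and bounded away from $1$ on compact sets. Interior Schauder estimates bound $w_h$ locally in $C^{2+\alpha',1+\alpha'/2}$, uniformly in $h$. By Arzelà–Ascoli, and because $w_h\to u_t$ pointwise, $w_h\to u_t$ in $C^{2,1}_{loc}$. Since $V_h\to V$, this gives $\varphi\in C^{2,1}$ and $\varphi_t-\Delta\varphi=V\varphi$.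

**Step 3: lower bound.** We compare with the heat flow started from $f$, the value that $u_t$ should have at $t=0$. Since $w_h\ge0$ and $(w_h)_t-\Delta w_h\ge0$, Lemma 1(a) gives $w_h(t)\ge P_{t-a}w_h(a)$. As $a\to0$, $w_h(a)\to u(h)/h$ uniformly on $\Omega$, and $P_{t-a}$ is a contraction in the sup norm that is continuous in time at positive times, so
$$w_h(t)\ge P_t(u(h)/h). \tag{8}$$
Since $F\ge f$, Lemma 1(a) gives $u(h)\ge\int_a^hP_{h-s}f\,ds$, and $a\to0$ gives $u(h)\ge\int_0^hP_sf\,ds$. Insert this in (8):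
$$w_h(t)\ge\frac1h\int_0^hP_{t+s}f\,ds. \tag{9}$$
As $h\to0$ we get $\varphi(t)\ge P_tf$, which is positive because $f\not\equiv0$. Finally, by (H2), for $t_0\le t<T$ we have $P_tf\ge c\,e^{-\lambda_1(t-t_0)}\phi_1\ge c\,e^{-\lambda_1T}\phi_1$, and $\phi_1\ge c\,\delta$. $\square$

## The averaged bound on $F$

**Proposition 3.** Let $f\in E$, $T<\infty$, $t_0\in(0,T)$, $a=\frac1{2(p+1)}$. There is $C$ such that for all $x\in\Omega$, $h>0$ and $t<T$ with $t-h\ge t_0$,
$$\int_{t-h}^tP_{t-s}F(s)(x)\,ds\le Ch^a. \tag{10}$$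
$C$ depends only on $p,\Omega,\|f\|_\infty$, an upper bound for $T$, and the constant $c$ in (7).

*Proof.* Fix $x\in\Omega$ and $t<T$.

**Step 1: an upper bound for the averaged $\varphi$.** We show
$$P_\sigma\varphi(t-\sigma)(x)\le\frac{2^{\frac n2+1}}\sigma,\qquad 0<\sigma<t. \tag{11}$$
Let $m(s)=P_{t-s}\varphi(s)(x)\in[0,\infty]$. Since $\varphi_t-\Delta\varphi=V\varphi\ge0$, Lemma 1(a) gives $\varphi(s_2)\ge P_{s_2-s_1}\varphi(s_1)$ for $s_1<s_2$; apply $P_{t-s_2}$ to see that $m$ is nondecreasing on $(0,t)$. For $\rho\in[\sigma/2,\sigma]$,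
$$G(x,y,\rho)\le\Gamma(x-y,\rho)\le(2\pi\sigma)^{-n/2}e^{-|x-y|^2/4\sigma}=2^{n/2}\,\Gamma(x-y,\sigma).$$
This bound no longer depends on $\rho$, so by Tonelli the time integral falls on $\varphi$ alone, and $\int\varphi\,ds$ is a difference of values of $u$, hence at most $1$:
$$\frac\sigma2\,m(t-\sigma)\le\int_{t-\sigma}^{t-\sigma/2}m(s)\,ds\le2^{n/2}\int_\Omega\Gamma(x-y,\sigma)\big[u(y,t-\tfrac\sigma2)-u(y,t-\sigma)\big]dy\le2^{n/2}.$$

**Step 2: an average of $V\varphi^\kappa$ on a dyadic block.** Let $\beta\in(0,p)$ and $\kappa=\beta/p\in(0,1)$. Since $\varphi>0$, we have $\varphi^\kappa\in C^{2,1}$ and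
$$(\partial_t-\Delta)\varphi^\kappa=\kappa\varphi^{\kappa-1}V\varphi+\kappa(1-\kappa)\varphi^{\kappa-2}|\nabla\varphi|^2\ge\kappa V\varphi^\kappa,$$
with $V\varphi^\kappa\ge0$ locally Hölder continuous. Let $\tau>0$ with $t-2\tau\ge t_0$. Lemma 1(a) on $[t-2\tau,t-\tau]$, without its first term, gives $\varphi^\kappa(t-\tau)\ge\kappa\int_{t-2\tau}^{t-\tau}P_{t-\tau-s}(V\varphi^\kappa)\,ds$. Apply $P_\tau$, then Hölder's inequality with $P_\tau1\le1$, then (11) with $\sigma=\tau$:
$$\kappa\int_{t-2\tau}^{t-\tau}P_{t-s}(V\varphi^\kappa)(x)\,ds\le P_\tau[\varphi^\kappa(t-\tau)](x)\le\big(P_\tau\varphi(t-\tau)(x)\big)^\kappa\le C\tau^{-\kappa}. \tag{12}$$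

**Step 3: from $V\varphi^\kappa$ to $F$.** We now use (6). To check it, note $V/p=f(1-u)^{-p-1}$, so $f^{\frac1{p+1}}(V/p)^{\frac p{p+1}}=f(1-u)^{-p}=F$, and the two powers of $\varphi$ in (6) cancel. With $\kappa p=\beta$, Hölder's inequality with exponents $\frac{p+1}p$ and $p+1$ for the measure $G(x,y,t-s)\,dy\,ds$ gives
$$\int_{t-2\tau}^{t-\tau}P_{t-s}F\,ds\le C\Big(\int_{t-2\tau}^{t-\tau}P_{t-s}(V\varphi^\kappa)\,ds\Big)^{\frac p{p+1}}\Big(\int_{t-2\tau}^{t-\tau}P_{t-s}(f\varphi^{-\beta})\,ds\Big)^{\frac1{p+1}} \tag{13}$$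
at the point $x$. Up to here, no bound on $f$ was used.

**Step 4: the factor that sees the boundary.** Now fix $\beta>0$, depending only on $n,p$, with $\beta\le\frac1{2(n+1)}$ and $\beta<p$. By (7), $f\varphi^{-\beta}\le C\delta^{-\beta}$ for $s\ge t_0$. Put $q'=\frac1{2\beta}\ge2$ and $\frac1q+\frac1{q'}=1$. By interpolation between $L^1$ and $L^\infty$, $\|\Gamma(\cdot,\sigma)\|_{L^q(\mathbb R^n)}\le(4\pi\sigma)^{-\frac n{2q'}}=(4\pi\sigma)^{-n\beta}$. Since $\beta q'=\frac12$ and $\delta^{-1/2}$ is integrable over $\Omega$,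
$$P_\sigma\delta^{-\beta}(x)\le\|\Gamma(\cdot,\sigma)\|_{L^q(\mathbb R^n)}\|\delta^{-\beta}\|_{L^{q'}(\Omega)}\le(4\pi\sigma)^{-n\beta}\Big(\int_\Omega\delta^{-1/2}\Big)^{2\beta}\le C\sigma^{-n\beta}.$$
On the block $t-s\ge\tau$, so the last bracket in (13) is at most $C\tau^{1-n\beta}$. By (12) the first bracket is at most $C\tau^{-\kappa}$, and $\kappa\cdot\frac p{p+1}=\frac\beta{p+1}$. Hence
$$\int_{t-2\tau}^{t-\tau}P_{t-s}F(s)(x)\,ds\le C\tau^{\frac{-\beta+1-n\beta}{p+1}}=C\tau^{\frac{1-(n+1)\beta}{p+1}}\le C\tau^a,$$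
because $1-(n+1)\beta\ge\frac12$ and $\tau\le T$.

**Step 5: summation.** Take $\tau=2^{-j-1}h$, $j\ge0$. The blocks $[t-2^{-j}h,\,t-2^{-j-1}h]$ cover $[t-h,t)$ and lie in $[t_0,t)$, and $\sum_j(2^{-j-1}h)^a\le Ch^a$. This is (10). $\square$

## From the averaged bound to Theorem A

*Proof of Theorem A.* Let $t_0=T/4$, $0<h\le T/4$ and $t\in[T/2,T)$, so $t-h\ge t_0$. Lemma 1(b) on $[t-h,t]$, $u\le1$, and Proposition 3 give
$$u(x,t)\le P_hu(t-h)(x)+\int_{t-h}^tP_{t-s}F(s)(x)\,ds\le P_h1(x)+Ch^a, \tag{14}$$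
with $C$ independent of $x,t,h$. For fixed $h$, $P_h1$ is continuous on $\overline\Omega$ and vanishes on $\partial\Omega$, so $\limsup_{x\to\partial\Omega}\sup_{T/2\le t<T}u(x,t)\le Ch^a$. Let $h\to0$: the limsup is $0$. On $[0,T/2]$ the same limit follows from the uniform continuity of $u$ on $\overline\Omega\times[0,T/2]$ and $u=0$ on $\partial\Omega$. This proves (2), and $\mathcal T_f\cap\partial\Omega=\emptyset$ follows as explained after the definition of $\mathcal T_f$. $\blacksquare$

## Uniform constants, quenching rate and regularity up to $t=T$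

**Theorem B.** Let $T=T_f\le M$, $\|f\|_\infty\le M$, and $f\ge r\chi_B$ with $B\subset\Omega$ a ball of radius $r$, where $p>0$, $\Omega$ is a smooth bounded domain and $f\in E$. There are positive constants $d_1,K,\varepsilon,c_0,C_1$ depending only on $p,\Omega,M,r$ such that:

1. $u\le\frac12$ on $\{\delta<d_1\}\times[0,T)$, and $u(x,t)\le K\delta(x)$ on $\Omega\times[0,T)$.
2. $1-u(x,t)\ge c_0(T-t)^{1/(p+1)}$ on $\Omega\times[0,T)$.
3. $\mathcal T_f\subset\{x\in\Omega:\delta(x)\ge d_1,\ f(x)\ge\varepsilon\}$. So $f(x_0)<\varepsilon$ implies $x_0\notin\mathcal T_f$ for all $x_0\in\overline\Omega$; the factor $\delta^{p+1}$ in the earlier criterion can be dropped.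
4. $u$ extends continuously to $\overline\Omega\times[0,T]$, $\mathcal T_f=\{u(\cdot,T)=1\}$, and $0\le u(x,t')-u(x,t)\le C_1(t'-t)^{1/(p+1)}$ for $t<t'\le T$. Hence for $x_0\in\mathcal T_f$
$$c_0(T-t)^{\frac1{p+1}}\le1-u(x_0,t)\le C_1(T-t)^{\frac1{p+1}},\qquad 0\le t<T,$$
so the exponent $\frac1{p+1}$ is optimal. In space, uniformly in $t\le T$, $u(\cdot,t)$ is Lipschitz if $p<1$, has modulus of continuity $C_1\rho\log(2+1/\rho)$ if $p=1$, and is $C^{2/(p+1)}$ if $p>1$.

*Proof.* Constants now depend only on $p,\Omega,M,r$.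

**Step 1: a uniform starting time.** This step bounds $T$ from below and keeps $u$ small early on. Let $T_*=\frac1{(p+1)M}$ and let $y$ solve $y'=M(1-y)^{-p}$, $y(0)=0$, so that $(1-y)^{p+1}=1-(p+1)Mt$ on $[0,T_*)$. For $t<\min(T,T_*)$ we have $(u-y)_t-\Delta(u-y)\le M[(1-u)^{-p}-(1-y)^{-p}]$, and the right side is a locally bounded coefficient times $u-y$; so (MP) gives $u\le y$. If $T<T_*$, then $u\le y(T)<1$ on $[0,T)$, $F$ stays bounded, and the solution could be continued past $T$, a contradiction. So $T\ge T_*$, and for $t\le t_1:=T_*/2$ we have $1-u\ge2^{-1/(p+1)}>\frac12$. Put $t_0=T_*/4$.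

**Step 2: the constant in (7) is uniform.** Let $K'=\{\delta\ge r/2\}$, a compact subset of $\Omega$. By continuity and positivity, $G(\cdot,\cdot,t_0/2)\ge c>0$ on $K'\times K'$. If $B=B_r(z)\subset\Omega$, then $B_{r/2}(z)\subset K'$, so $P_{t_0/2}\chi_B\ge c|B_{r/2}|\chi_{K'}$. Therefore, with (H2) for $g=\chi_{K'}$,
$$P_{t_0}\chi_B\ge c'P_{t_0/2}\chi_{K'}\ge c''\phi_1,\qquad P_t\chi_B\ge c''e^{-\lambda_1M}\phi_1\quad(t_0\le t\le M),$$
with constants independent of the position of $B$. By Lemma 2, $\varphi\ge P_tf\ge rP_t\chi_B\ge c\,\delta$ on $\Omega\times[t_0,T)$ with uniform $c$. So the constant $C$ in Proposition 3, with this $t_0$, is uniform.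

**Step 3: proof of (1).** First the bound by $\frac12$. For $t\le t_1$, $u<\frac12$ everywhere. For $t\ge t_1$ and $h\le t_0$ we have $t-h\ge t_0$, so $u\le P_h1+Ch^a$ as in (14). Fix $h$ with $Ch^a\le\frac14$. Then $P_h1\le\frac14$ near $\partial\Omega$, which gives $d_1$ with $u\le\frac12$ on $\{\delta\le d_1\}\times[0,T)$. Decrease $d_1$ so that $\{\delta>d_1\}\ne\emptyset$.

Next the linear bound. Let $-\Delta e=1$ in $\Omega$, $e=0$ on $\partial\Omega$; then $0<e\le C\delta$ in $\Omega$. In the strip $\{\delta<d_1\}$ we have $F\le2^pM$. The function $z=\big(2^pM+1/\min_{\{\delta=d_1\}}e\big)e$ satisfies $-\Delta z\ge F$ in the strip, $z\ge1\ge u$ on $\{\delta=d_1\}$, and $z\ge0=u$ on $\partial\Omega$ and at $t=0$. By (MP), $u\le z\le C\delta$ in the strip. Elsewhere $u\le1\le\delta/d_1$.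

**Step 4: proof of (2).** Now the comparison with $J$ that failed at $\partial\Omega$ can be run in the interior, because $u\le\frac12$ on the new lateral boundary. In $D=\{\delta>d_1/2\}\times(t_1,T)$ let $J=u_t-\varepsilon H(u)$, $H(u)=(1-u)^{-p}$. By (5), $J_t-\Delta J-VJ\ge0$. On the parabolic boundary of $D$, where $\delta=d_1/2$, or $t=t_1$ and $\delta\ge d_1/2$, we have $u\le\frac12$, so $H(u)\le2^p$, and $u_t\ge c\,d_1/2$ by Step 2. So $J\ge0$ there if $\varepsilon:=2^{-p}c\,d_1/2$. Since $\{\delta\ge d_1/2\}$ is compact in $\Omega$, $J$ is continuous up to that boundary, and $V$ is bounded on $\Omega\times[t_1,T']$ for $T'<T$. By (MP),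
$$u_t\ge\varepsilon(1-u)^{-p}\quad\text{in }\{\delta\ge d_1/2\}\times[t_1,T). \tag{15}$$
Thus $\partial_t(1-u)^{p+1}=-(p+1)(1-u)^pu_t\le-(p+1)\varepsilon$. Integrate from $t$ to $T$, where the monotone limit of $1-u$ is $\ge0$: $(1-u)^{p+1}\ge(p+1)\varepsilon(T-t)$ there. If $\delta<d_1/2$ or $t<t_1$, then $1-u\ge\frac12\ge\frac12M^{-1/(p+1)}(T-t)^{1/(p+1)}$, since $T-t\le M$.

**Step 5: proof of (3).** By (1), $\mathcal T_f\subset\{\delta\ge d_1\}$. Suppose $x_0\in\mathcal T_f$, $\delta(x_0)\ge d_1$ and $f(x_0)<\varepsilon$. We show that $w=1-u\in(0,1]$ is strongly superharmonic near $x_0$, which prevents it from tending to $0$. Choose $\rho,\eta>0$ with $B_{2\rho}(x_0)\subset\{\delta>d_1/2\}$ and $f\le\varepsilon-\eta$ there. By (15), in this ball and for $t\ge t_1$,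
$$\Delta w=-\Delta u=-u_t+fw^{-p}\le-\varepsilon w^{-p}+(\varepsilon-\eta)w^{-p}=-\eta w^{-p}<0. \tag{16}$$
Take $x_k\to x_0$, $t_k\uparrow T$ with $w(x_k,t_k)\to0$. For large $k$, $t_k\ge t_1$ and $|x_k-x_0|<\rho/2$, so $B_{\rho/2}(x_0)\subset B_\rho(x_k)\subset B_{2\rho}(x_0)$. By superharmonicity the mean of $w(\cdot,t_k)$ over $B_\rho(x_k)$ is at most $w(x_k,t_k)\to0$. Hence the mean $\mu_k$ of $w(\cdot,t_k)$ over $B_{\rho/2}(x_0)$, which is at most $2^n$ times the former mean, tends to $0$. Take $\psi\in C_c^\infty(B_{2\rho}(x_0))$, $0\le\psi\le1$, $\psi=1$ on $B_{\rho/2}(x_0)$. By Jensen's inequality for the convex function $s\mapsto s^{-p}$, by (16), and by integration by parts with $0<w\le1$,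
$$\eta|B_{\rho/2}|\,\mu_k^{-p}\le\eta\int w^{-p}(t_k)\psi\le-\int\psi\,\Delta w(t_k)=-\int w(t_k)\,\Delta\psi\le\|\Delta\psi\|_{L^1}.$$
The left side tends to $\infty$, a contradiction.

**Step 6: the time estimate in (4).** Here (2) gives the pointwise bound that was missing at the start: $\|F(s)\|_\infty\le C(T-s)^{-q}$ with $q=\frac p{p+1}\in(0,1)$. Letting $a\to0$ in Lemma 1 (where $u(a)\to0$ uniformly), $u(t)=\int_0^tP_{t-s}F(s)\,ds$. For $t<t'=t+h<T$ the semigroup property gives
$$0\le u(t')-u(t)=(P_h-I)u(t)+\int_t^{t'}P_{t'-s}F(s)\,ds,$$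
the sign coming from $u_t\ge0$. The last integral is at most $C\int_t^{t'}(t'-s)^{-q}ds\le Ch^{1-q}$. For the first term, $(P_h-I)P_\rho=\int_\rho^{\rho+h}\Delta P_\sigma\,d\sigma$, so (H3) with $\sigma_0=2M$ gives
$$\|(P_h-I)P_\rho\|_{L^\infty\to L^\infty}\le\min\Big\{2,\int_\rho^{\rho+h}C\sigma^{-1}d\sigma\Big\}\le\min\{2,Ch/\rho\},\qquad \rho,h\le M.$$
With $\rho=t-s$ and $T-s\ge t-s$,
$$\|(P_h-I)u(t)\|_\infty\le C\int_0^\infty\min\{2,Ch/\rho\}\,\rho^{-q}\,d\rho=Ch^{1-q}\int_0^\infty\min\{2,C/\xi\}\,\xi^{-q}\,d\xi\le Ch^{1-q},$$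
where $\rho=h\xi$ and the last integral is finite because $0<q<1$. As $1-q=\frac1{p+1}$, the time estimate holds for $t'<T$.

**Step 7: the space estimate in (4).** Points $x,y\in\Omega$ can be joined in $\Omega$ by a curve of length at most $C|x-y|$, so by (H3) $|P_\rho g(x)-P_\rho g(y)|\le C\min\{1,|x-y|\rho^{-1/2}\}\|g\|_\infty$. With $d=|x-y|$,
$$|u(x,t)-u(y,t)|\le C\int_0^M\min\{1,d\,\rho^{-1/2}\}\,\rho^{-q}\,d\rho .$$
The part $\rho\le d^2$ is at most $Cd^{2(1-q)}$. The part $\rho>d^2$ (present if $d^2<M$) is $d\int_{d^2}^M\rho^{-\frac12-q}d\rho$, which is $O(d)$ if $q<\frac12$, $O(d\log(2+1/d))$ if $q=\frac12$, and $O(d^{2(1-q)})$ if $q>\frac12$. Since $q<\frac12$ means $p<1$, where moreover $2(1-q)>1$ and $d$ is bounded, the total is $O(d)$ if $p<1$, $O(d\log(2+1/d))$ if $p=1$, and $O(d^{2/(p+1)})$ if $p>1$.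

**Step 8: the values at $t=T$.** By Steps 6 and 7, $u$ is uniformly continuous on $\Omega\times[0,T)$. So it extends continuously to $\overline\Omega\times[0,T]$ with the same estimates, and $u=0$ on $\partial\Omega\times[0,T]$. If $x_0\in\mathcal T_f$, then $u(x_0,T)=\lim u(x_k,t_k)=1$. Conversely $u(x_0,T)=1$ forces $x_0\in\Omega$, and then $x_0\in\mathcal T_f$ with $x_k=x_0$. The two-sided rate is (2) together with the time estimate at $t'=T$. Since $T<\infty$ is maximal and $u$ increases in $t$, $\max u(\cdot,t)\to1$ as $t\to T$; a limit point of maximum points shows $\mathcal T_f\ne\emptyset$. So, by the lower bound in the rate, no Hölder exponent in time larger than $\frac1{p+1}$ is possible. $\blacksquare$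

## Profiles that are singular at the boundary

**Theorem C.** Let $0\le f\in C^\alpha_{loc}(\Omega)$, $f\not\equiv0$, $p>0$, with $\Omega$ a smooth bounded domain.

(a) If $f\le\Lambda\delta^{-\gamma}$ with $0\le\gamma<2$, and $u$ is a classical solution of (1) on $[0,T)$, $T<\infty$, with $u_t\ge0$, then $\sup_{t<T}u(x,t)\to0$ as $x\to\partial\Omega$.

(b) If $f\ge c\,\delta^{-2}$ on $\Omega\cap U$ for some $c>0$ and some ball $U$ centered on $\partial\Omega$, then there is no classical solution on any interval $[0,T)$, $T>0$.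

*Proof of (a).* The plan is to rerun the proof of Theorem A, replacing the crude bound on $P_\sigma\delta^{-\beta}$ by a sharp one that uses the vanishing of $G$ at $\partial\Omega$.

**Step 1: the lemmas remain true.** Lemma 1 was proved for $f\in C^\alpha_{loc}(\Omega)$. In Lemma 2, $u_t\ge0$ is now assumed, so $w_h\ge0$. The regularity argument is interior and unchanged. Inequality (8) uses only $(w_h)_t-\Delta w_h=V_hw_h\ge0$ and the continuity of $u$ on $\overline\Omega\times[0,T)$. As before $u(h)\ge\int_0^hP_sf\,ds$, so (9) holds, that is, $w_h(t)\ge\int_0^1P_{t+h\theta}f\,d\theta$. Let $h\to0$: by Fatou's lemma and the continuity of $G$ in time, $\varphi(t)\ge P_tf>0$. Since $f$ is locally bounded, (H2) gives $\varphi\ge c\,\delta$ on $\Omega\times[t_0,T)$.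

**Step 2: what has to be estimated.** Steps 1–3 of Proposition 3 use no bound on $f$, so (12) and (13) hold for every $\beta\in(0,p)$ with $\kappa=\beta/p$. Now $f\varphi^{-\beta}\le C\delta^{-\mu}$ for $s\ge t_0$, with $\mu=\gamma+\beta$. Choose $\beta$ so small that $\gamma+3\beta<2$; then $0<\mu<2$. We claim
$$P_\sigma\delta^{-\mu}\le C\sigma^{-\mu/2},\qquad 0<\sigma\le T. \tag{17}$$
The part of the integral over $\{\delta\ge\sqrt\sigma\}$ is at most $\sigma^{-\mu/2}$, since $\int G\,dy\le1$. It remains to treat $\{\delta<\sqrt\sigma\}$.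

**Step 3: decay of $G$ at the boundary.** Let $\delta(y)<\sqrt\sigma$ and let $y^*\in\partial\Omega$ be a nearest boundary point. The half-open segment $[y,y^*)$ lies in $B_{\delta(y)}(y)\subset\Omega$, and $G(x,y^*,\sigma)=0$. Integrate $\nabla_yG$ along it, using (H3) and the symmetry of $G$. For $y'$ on the segment, $|x-y|^2\le2|x-y'|^2+2\sigma$, so $e^{-c|x-y'|^2/\sigma}\le e^c\,e^{-c|x-y|^2/2\sigma}$. Hence, with a new $c>0$,
$$G(x,y,\sigma)\le C\delta(y)\,\sigma^{-(n+1)/2}e^{-c|x-y|^2/\sigma}. \tag{18}$$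

**Step 4: volume of boundary layers.** We show that for $x\in\Omega$ and $0<\rho\le R$,
$$\big|\{y\in\Omega\cap B_R(x):\delta(y)<\rho\}\big|\le C\rho R^{n-1}. \tag{19}$$
Let $\rho_0$ be such that $(z,d)\mapsto z-d\,\nu(z)$ ($\nu$ the outer normal) is a diffeomorphism of $\partial\Omega\times(0,\rho_0)$ onto $\{\delta<\rho_0\}$ with bounded Jacobian. If $\rho<\rho_0$ and $y=z-\delta(y)\nu(z)$ is in the set, then $|z-y|=\delta(y)<\rho\le R$, so $z\in B_{2R}(x)$. Thus the set lies in the image of $(\partial\Omega\cap B_{2R}(x))\times(0,\rho)$, and $\mathcal H^{n-1}(\partial\Omega\cap B_{2R}(x))\le CR^{n-1}$ because $\partial\Omega$ is a smooth compact hypersurface. If $\rho\ge\rho_0$, then $\rho R^{n-1}\ge\rho_0^n$ and the measure is at most $|\Omega|\le|\Omega|\rho_0^{-n}\rho R^{n-1}$.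

**Step 5: proof of (17).** Decompose $\{\delta<\sqrt\sigma\}$ into layers $2^{-j-1}\sqrt\sigma\le\delta<2^{-j}\sqrt\sigma$ and annuli $k\sqrt\sigma\le|x-y|<(k+1)\sqrt\sigma$, $j,k\ge0$. On each piece $\delta^{1-\mu}\le C(2^{-j}\sqrt\sigma)^{1-\mu}$. By (18), and (19) with $\rho=2^{-j}\sqrt\sigma\le R=(k+1)\sqrt\sigma$,
$$\int_{\{\delta<\sqrt\sigma\}}G\,\delta^{-\mu}\,dy\le C\sigma^{-\frac{n+1}2}\sum_{k,j}e^{-ck^2}(2^{-j}\sqrt\sigma)^{1-\mu}\,2^{-j}\sqrt\sigma\,\big((k+1)\sqrt\sigma\big)^{n-1}\le C\sigma^{-\mu/2}.$$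
The powers of $\sqrt\sigma$ add up to $-(n+1)+(1-\mu)+1+(n-1)=-\mu$, and both sums converge: $\sum_j2^{-j(2-\mu)}<\infty$ because $\mu<2$, and $\sum_k(k+1)^{n-1}e^{-ck^2}<\infty$.

**Step 6: conclusion.** By (17), the last bracket in (13) is at most $C\tau^{1-(\gamma+\beta)/2}$. With (12),
$$\int_{t-2\tau}^{t-\tau}P_{t-s}F(s)(x)\,ds\le C\tau^{\frac{-\beta+1-(\gamma+\beta)/2}{p+1}}=C\tau^{a'},\qquad a'=\frac{1-\gamma/2-3\beta/2}{p+1}>0.$$
Dyadic summation gives $\int_{t-h}^tP_{t-s}F\,ds\le Ch^{a'}$, uniformly in $x$ and $t$, whenever $t-h\ge t_0$. As in (14), $u\le P_h1+Ch^{a'}$ for $t\in[T/2,T)$ and $h\le T/4$, and the rest of the proof of Theorem A applies verbatim. This proves (a).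

*Proof of (b).* The linear source alone is already infinite. If $u$ were a classical solution on $[0,T)$, then $u_t-\Delta u=F\ge f$, and Lemma 1(a) with $k=f$ would give
$$1>u(x,t)\ge\int_a^tP_{t-s}f(x)\,ds,\qquad 0<a<t<T,\ x\in\Omega.$$
But by (H2), for every $\sigma>0$,
$$P_\sigma f(x)\ge c_{x,\sigma}\int_{\Omega\cap U}\delta(y)\,c\,\delta(y)^{-2}\,dy=c\,c_{x,\sigma}\int_{\Omega\cap U}\delta^{-1}\,dy=\infty,$$
a contradiction. $\blacksquare$
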